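# Quasi-local algebras and bijective coarse equivalence

## 1. Does the algebra only see a relabeling of the basis?

Take a discrete metric space $X$ and look at operators on $\ell_2(X)$ as infinite matrices indexed by $X\times X$. Keep those whose entries are, in a suitable sense, concentrated near the diagonal. This gives a C$^*$-algebra, and the question is how much of $X$ can be read off from it. If two spaces $X$ and $Y$ have isomorphic algebras, what do $X$ and $Y$ have in common?

Here is a first guess. An isomorphism between two algebras of matrices is conjugation by a unitary $u\colon \ell_2(X)\to\ell_2(Y)$. If this conjugation respects "being concentrated near the diagonal", then $u$ should be a relabeling of basis vectors, $\delta_x\mapsto\delta_{h(x)}$, up to a blur of bounded size. The relabeling $h$ would then be a *bijection* $X\to Y$ which, together with its inverse, does not distort the large-scale geometry. So the guess is: the algebra determines $X$ up to bijections that are coarse in both directions.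

Let us make this precise and then test it.

**Definition (u.l.f.).** A metric space $(X,d)$ is *uniformly locally finite* (u.l.f.) if $\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$. Here $B(x,r)$ is the closed ball.

For example, $\mathbb Z$ is u.l.f., and an infinite set with all distances equal to $1$ is not. Metrics are finite-valued and spaces are nonempty throughout. A u.l.f. space is countable, since it is a countable union of finite balls.

**Definition (coarse maps).** A map $f\colon X\to Y$ is *coarse* if for every $r>0$ there is $s>0$ such that $d(x,x')\le r$ implies $d(f(x),f(x'))\le s$. It is a *coarse equivalence* if it is coarse and there is a coarse $g\colon Y\to X$ with $\sup_x d(g(f(x)),x)<\infty$ and $\sup_y d(f(g(y)),y)<\infty$. A *bijective coarse equivalence* is a bijection $h$ such that $h$ and $h^{-1}$ are coarse; if one exists, $X$ and $Y$ are *bijectively coarsely equivalent*.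

The map $n\mapsto 2n$ on $\mathbb Z$ is a coarse equivalence that is not a bijection. The bijection $\mathbb Z\to\{0,1,2,\dots\}$ with $0\mapsto 0$, $n\mapsto 2n-1$, $-n\mapsto 2n$ for $n\ge1$ is coarse, but its inverse is not: it sends the neighbors $2n-1,2n$ to $n,-n$. So both directions have to be required.

Now the operators. Let $(\delta_x)_{x\in X}$ be the canonical basis of $\ell_2(X)$, and for $A\subseteq X$ let $\chi_A$ be the orthogonal projection onto $\overline{\mathrm{span}}\{\delta_x:x\in A\}$. We put $d(A,B)=\inf\{d(a,b):a\in A,b\in B\}$, which is $\infty$ if $A$ or $B$ is empty.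

**Definition (the two algebras).** The *propagation* of $a\in B(\ell_2(X))$ is $\sup\{d(x,y):\langle a\delta_y,\delta_x\rangle\ne0\}$. The *uniform Roe algebra* $\mathrm C^*_u(X)$ is the norm closure of the operators of finite propagation. An operator $a$ is *quasi-local* if for every $\varepsilon>0$ there is $r>0$ with $\|\chi_Aa\chi_B\|<\varepsilon$ for all $A,B\subseteq X$ with $d(A,B)>r$. The *quasi-local algebra* $\mathrm C^*_{ql}(X)$ is the set of all quasi-local operators.

If $a$ has propagation at most $r$, then $\chi_Aa\chi_B=0$ whenever $d(A,B)>r$. Quasi-locality passes to norm limits, so $\mathrm C^*_u(X)\subseteq\mathrm C^*_{ql}(X)$. A typical example on $\mathbb Z$ is $b=\sum_{k}2^{-|k|}S^k$ with $S$ the shift: if $d(A,B)>r$ for an integer $r\geq 1$, only the terms with $|k|>r$ survive in $\chi_Ab\chi_B$, so its norm is at most $2^{1-r}$.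

That $\mathrm C^*_{ql}(X)$ is a C$^*$-algebra needs only a word about products. Suppose $\|\chi_Aa\chi_B\|,\|\chi_Ab\chi_B\|\le\varepsilon$ whenever $d(A,B)>r$. If $d(A,B)>2r+2$, put $C=\{z:d(z,A)\le r+1\}$. Then $d(A,X\setminus C)>r$ and $d(C,B)>r$, so splitting $1=\chi_C+\chi_{X\setminus C}$ between $a$ and $b$ gives $\|\chi_Aab\chi_B\|\le\varepsilon(\|a\|+\|b\|)$.

The question, posed by Braga, Špakula and Vignati in "A note on the quasi-local algebra of expander graphs", arXiv:2508.07327 (2025), is: *if $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$ for u.l.f. spaces $X,Y$, must $X$ and $Y$ be bijectively coarsely equivalent?* Baudier, Braga, Farah, Khukhro, Vignati and Willett proved that $X$ and $Y$ are then coarsely equivalent. We shall not use their result.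

We test the guess on three cases.

*Finite spaces.* All nonempty finite spaces are coarsely equivalent to a point. But if $|X|=n$, both algebras equal $M_n(\mathbb C)$, so an isomorphism forces $|X|=|Y|$, and any bijection between finite metric spaces is a bijective coarse equivalence. The guess is right here, and coarse equivalence alone loses the cardinality.

*Doubling the integers.* Give $\mathbb Z\times\{0,1\}$ the metric $|n-n'|+|i-i'|$. The bijection $(n,i)\mapsto 2n+i$ onto $\mathbb Z$ is coarse with coarse inverse. Conjugating by the corresponding unitary identifies the algebras. Consistent: here multiplicity $2$ can be absorbed.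

*Doubling a sparse space.* Let $X=\{n^2:n\ge1\}\subseteq\mathbb N$ and $Y=X\times\{0,1\}$ with metric $|x-x'|+|i-i'|$. The projection $Y\to X$ is a coarse equivalence. There is no bijective one: if $h\colon X\to Y$ were a bijection with $h^{-1}$ coarse, then for some $s$ each of the infinitely many disjoint pairs $\{(x,0),(x,1)\}$ would be carried by $h^{-1}$ to two distinct points of $X$ at distance at most $s$, while only finitely many points of $X$ have another point within $s$. So the guess predicts that the algebras differ, and they do.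

To see this, we first show that $\mathrm C^*_{ql}(X)=\ell_\infty(X)+K(\ell_2(X))$, with $\ell_\infty(X)$ acting by diagonal operators. Let $a$ be quasi-local, $\varepsilon>0$, and $r$ as in the definition. Choose a finite $F\subseteq X$ such that distinct points of $X\setminus F$ have distance at least $r+1$, and let $a'=\chi_{X\setminus F}\,a\,\chi_{X\setminus F}$, so that $a-a'$ has finite rank. For a sign vector $\theta\in\{\pm1\}^X$ let $D_\theta$ be the diagonal operator with entries $\theta_x$, and let $A=\{x\notin F:\theta_x=1\}$, $B=\{x\notin F:\theta_x=-1\}$. Then $D_\theta a'D_\theta-a'=-2(\chi_Aa'\chi_B+\chi_Ba'\chi_A)$, which has norm at most $2\varepsilon$ since the two summands have orthogonal ranges and orthogonal supports. Averaging over independent random signs turns $D_\theta a'D_\theta$ into the diagonal part of $a'$, because the entry at $(x,x')$ gets multiplied by the mean of $\theta_x\theta_{x'}$. Hence $a'$ is within $2\varepsilon$ of its diagonal part, and $a$ is within $2\varepsilon$ of $\ell_\infty(X)+K(\ell_2(X))$. The latter is norm closed, being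 the sum of a C$^*$-subalgebra and a closed ideal of a C$^*$-algebra. The other inclusion is clear.

So $\mathrm C^*_{ql}(X)/K(\ell_2(X))$ is commutative. On the other hand $v\colon\delta_{(x,1)}\mapsto\delta_{(x,0)},\ \delta_{(x,0)}\mapsto0$ has propagation $1$, and $vv^*-v^*v=\chi_{X\times\{0\}}-\chi_{X\times\{1\}}$ is not compact. So $\mathrm C^*_{ql}(Y)/K(\ell_2(Y))$ is not commutative. An isomorphism of the algebras would match the ideals of compact operators (Step 0 below), so the algebras are not isomorphic.

The guess has survived, and sign averages have appeared for the first time. They will carry the whole proof.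

## 2. Statements

For a bijection $h\colon X\to Y$ let $U_h\colon\ell_2(X)\to\ell_2(Y)$ be the unitary $U_h\delta_x=\delta_{h(x)}$. Isomorphisms are $*$-isomorphisms, and $\mathrm{Ad}_v(a)=vav^*$. Throughout, $X$ and $Y$ are u.l.f. metric spaces.

**Theorem 1.** Let $\mathrm C^*_u(X)\subseteq\mathcal A\subseteq\mathrm C^*_{ql}(X)$ and $\mathrm C^*_u(Y)\subseteq\mathcal B\subseteq\mathrm C^*_{ql}(Y)$ be C$^*$-algebras and let $\Phi\colon\mathcal A\to\mathcal B$ be an isomorphism. Then there are a bijective coarse equivalence $h\colon X\to Y$ and a unitary $w\in\mathrm C^*_{ql}(Y)$ with $\Phi=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ on $\mathcal A$. If $\mathcal B=\mathrm C^*_u(Y)$, then $w\in\mathrm C^*_u(Y)$.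

With $\mathcal A=\mathrm C^*_{ql}(X)$ and $\mathcal B=\mathrm C^*_{ql}(Y)$ this answers the question: yes, $X$ and $Y$ are bijectively coarsely equivalent.

**Corollary 2.** The following are equivalent: (i) $X$ and $Y$ are bijectively coarsely equivalent; (ii) $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$; (iii) $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$; (iv) some $\mathcal A,\mathcal B$ as in Theorem 1 are isomorphic. Moreover, for $\mathcal A,\mathcal B$ as in Theorem 1: if $\mathcal A\cong\mathrm C^*_{ql}(Y)$ then $\mathcal A=\mathrm C^*_{ql}(X)$; if $\mathcal A\cong\mathrm C^*_u(Y)$ then $\mathcal A=\mathrm C^*_u(X)$; and every isomorphism $\mathcal A\to\mathcal B$ extends to an isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$.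

**Corollary 3.** $\mathrm{Out}(\mathrm C^*_{ql}(X))\cong\mathrm{Out}(\mathrm C^*_u(X))\cong\mathrm{BijCoa}(X)/\!\sim$, where $\mathrm{BijCoa}(X)$ is the group of bijective coarse equivalences $X\to X$ and $h\sim h'$ iff $\sup_xd(h(x),h'(x))<\infty$.

## 3. The implementing unitary and its largest entries

Fix $\mathcal A,\mathcal B,\Phi$ as in Theorem 1. Write $e_{x'x}\zeta=\langle\zeta,\delta_x\rangle\delta_{x'}$ for the matrix units.

**Step 0 ($\Phi$ is spatial).** *This step replaces $\Phi$ by a matrix that we can look at.* All $e_{x'x}$ have finite propagation, so $K(\ell_2(X))\subseteq\mathrm C^*_u(X)\subseteq\mathcal A$. Let $J\ne0$ be a closed two-sided ideal of $\mathcal A$. Pick $0\ne j\in J$ and a rank one operator $k$ with $jk\neq0$. Then $jk\in J\cap K(\ell_2(X))$, so $J\cap K(\ell_2(X))$ is a nonzero closed ideal of the simple algebra $K(\ell_2(X))$, whence $K(\ell_2(X))\subseteq J$. So $K(\ell_2(X))$ is the smallest nonzero closed ideal of $\mathcal A$, and likewise $K(\ell_2(Y))$ in $\mathcal B$. An isomorphism preserves the smallest nonzero closed ideal,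 so $\Phi(K(\ell_2(X)))=K(\ell_2(Y))$.

By the textbook fact that isomorphisms between algebras of compact operators are spatial, there is a unitary $u\colon\ell_2(X)\to\ell_2(Y)$ with $\Phi(k)=uku^*$ for all compact $k$. For $a\in\mathcal A$ and $k$ compact,
$$\Phi(a)\Phi(k)=\Phi(ak)=uaku^*=(uau^*)\Phi(k).$$
As $\Phi(k)$ ranges over all compact operators on $\ell_2(Y)$, we get $\Phi(a)=uau^*$ for all $a\in\mathcal A$. $\square$

Write $u_{yx}=\langle u\delta_x,\delta_y\rangle$. All hypotheses are symmetric under $(X,\mathcal A,u)\leftrightarrow(Y,\mathcal B,u^*)$, and $(u^*)_{xy}=\overline{u_{yx}}$. "By symmetry" will always refer to this exchange.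

The first thing to try is to read the relabeling off the matrix $(u_{yx})$: let $f(x)$ be a $y$ for which $|u_{yx}|$ is largest. Three worries arise.

1. The largest entry of the column $u\delta_x$ might tend to $0$ as $x$ varies, and then $f(x)$ means nothing.
2. It is not clear that $f$ is coarse.
3. $f$ need not be injective or surjective.

The third worry is real. On $X=Y=\mathbb Z$ let $u$ be block diagonal with respect to the blocks $\{3n,3n+1,3n+2\}$, each block being
$$\begin{pmatrix}\frac1{\sqrt2}&\frac1{\sqrt2}&0\\[2pt]\frac12&-\frac12&\frac1{\sqrt2}\\[2pt]\frac12&-\frac12&-\frac1{\sqrt2}\end{pmatrix}.$$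
The columns are orthonormal and $u$ has propagation at most $2$, so $\mathrm{Ad}_u$ is an inner automorphism of $\mathrm C^*_{ql}(\mathbb Z)$. The first two columns of each block have their unique largest entry in the first row, so $f(3n)=f(3n+1)=3n$, and however the tie in the third column is broken, one row of each block is missed.

So $f$ has to be corrected to a bijection at bounded distance. That is the kind of thing Hall's marriage theorem does, and in Section 6 we shall see exactly what it needs. Worries 1 and 2 are settled first. They need one uniformity statement.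

## 4. One radius for all sign vectors

We need a quantitative version of quasi-locality.

**Definition ($Q_{\varepsilon,r}$).** For $\varepsilon,r>0$ let $Q_{\varepsilon,r}(Y)$ be the set of $b\in B(\ell_2(Y))$ with $\|\chi_Ab\chi_B\|\le\varepsilon$ whenever $A,B\subseteq Y$ and $d(A,B)>r$. Define $Q_{\varepsilon,r}(X)$ likewise.

For instance, the operator $b=\sum_k2^{-|k|}S^k$ of Section 1 lies in $Q_{2^{1-r},r}(\mathbb Z)$ for every integer $r\ge1$. The following facts are immediate.

* $b$ is quasi-local iff for every $\varepsilon>0$ there is $r$ with $b\in Q_{\varepsilon,r}(Y)$.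
* $Q_{\varepsilon,r}(Y)$ is WOT-closed, since $b\mapsto\chi_Ab\chi_B$ is WOT-continuous and closed norm balls are WOT-closed. It increases with $\varepsilon$ and with $r$.
* $Q_{\varepsilon,r}+Q_{\varepsilon',r}\subseteq Q_{\varepsilon+\varepsilon',r}$ and $\lambda Q_{\varepsilon,r}\subseteq Q_{|\lambda|\varepsilon,r}$ for scalars $\lambda\neq 0$.
* If $b\in Q_{\varepsilon,r}(Y)$ and $|\langle b\delta_y,\delta_{y'}\rangle|>\varepsilon$, then $d(y,y')\le r$. (Take $A=\{y'\}$, $B=\{y\}$.)

The last fact is how we shall bound distances: exhibit a large matrix entry of an operator that is known to lie in $Q_{\varepsilon,r}$.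

Let $G_X=\{\pm1\}^X$ with the product topology. It is a compact group, metrizable since $X$ is countable. For $\theta\in G_X$ let $D_\theta\delta_x=\theta_x\delta_x$; this unitary has propagation $0$, so $D_\theta\in\mathcal A$. The map $\theta\mapsto D_\theta$ is SOT-continuous, because $\|(D_\theta-D_{\theta'})\zeta\|^2=\sum_x|\theta_x-\theta'_x|^2|\zeta_x|^2$ and the tails of $\sum_x|\zeta_x|^2$ are small. Define $G_Y$ and its operators $D_\theta$ in the same way.

**Step 1 (equi-quasi-locality).** *Let $a\in\mathcal A$. For every $\varepsilon>0$ there is $r>0$ such that $uaD_\theta u^*\in Q_{\varepsilon,r}(Y)$ for all $\theta\in G_X$. Symmetrically for $u^*bD_\theta u$ with $b\in\mathcal B$, $\theta\in G_Y$.*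

*Each single operator $uaD_\theta u^*=\Phi(aD_\theta)$ is quasi-local, with a radius that may depend on $\theta$. The step removes this dependence over the uncountable family $G_X$.* Let
$$F_n=\{\theta\in G_X:\ uaD_\theta u^*\in Q_{\varepsilon/2,n}(Y)\},\qquad n=1,2,\dots$$
Since every $\Phi(aD_\theta)$ is quasi-local, $G_X=\bigcup_nF_n$. Each $F_n$ is closed, because $\theta\mapsto uaD_\theta u^*$ is WOT-continuous and $Q_{\varepsilon/2,n}(Y)$ is WOT-closed. By the Baire category theorem some $F_n$ has nonempty interior: there are a finite $S\subseteq X$ and $\theta^0\in G_X$ such that $\theta\in F_n$ whenever $\theta|_S=\theta^0|_S$.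

Now let $\theta\in G_X$ be arbitrary, and let $\theta'$ be equal to $\theta^0$ on $S$ and to $\theta$ off $S$. Then $\theta'\in F_n$. The difference $D_\theta-D_{\theta'}$ is a diagonal operator supported on $S$ with entries in $\{0,\pm2\}$, so it belongs to a finite set $\mathcal D\subseteq\mathcal A$ that depends only on $S$. For each $D\in\mathcal D$ the operator $uaDu^*=\Phi(aD)$ is quasi-local. As $\mathcal D$ is finite, there is one $r\ge n$ with $uaDu^*\in Q_{\varepsilon/2,r}(Y)$ for all $D\in\mathcal D$. Hence
$$uaD_\theta u^*=uaD_{\theta'}u^*+ua(D_\theta-D_{\theta'})u^*\in Q_{\varepsilon/2,r}(Y)+Q_{\varepsilon/2,r}(Y)\subseteq Q_{\varepsilon,r}(Y).\qquad\square$$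

## 5. Large entries and the coarse maps $f$ and $g$

Why should every column of $u$ have an entry bounded below? Consider how this could fail. On $\mathbb N$, take consecutive intervals of lengths $m=2,4,6,\dots$ and let $u$ be the direct sum of the Fourier matrices $m^{-1/2}(\omega^{jk})_{0\le k,j<m}$, $\omega=e^{2\pi i/m}$. Columns in the $m$-th block have all entries of modulus $m^{-1/2}$. But if $\theta$ alternates in sign on each block, starting with $+1$, then within a block
$$\langle uD_\theta u^*\delta_l,\delta_k\rangle=\frac1m\sum_{j=0}^{m-1}\omega^{jk}(-1)^j\omega^{-jl}$$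
is $1$ if $k-l\equiv m/2\pmod m$ and $0$ otherwise. So $uD_\theta u^*$ has entries $1$ at distance $m/2$ for every even $m$ and is not quasi-local. A column that is spread out gets scattered by signs. Step 2 makes this into a proof, with random signs. For convenience the signs live on the $Y$ side: $D_\theta u\delta_x$ must stay close to the span of a bounded number of columns of $u$, and a spread-out vector with random signs cannot do that.

**Step 2 (large entries).** *There is $\delta\in(0,1]$ such that for every $x\in X$ there is $y\in Y$ with $|u_{yx}|\ge\delta$, and for every $y\in Y$ there is $x\in X$ with $|u_{yx}|\ge\delta$.*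

*This step makes "the largest entry" meaningful, uniformly in the column and in the row.* By symmetry it is enough to find a constant for the first assertion; then take the smaller of the two constants.

By Step 1 for $u^*$, with $b=1$, choose $r$ such that $u^*D_\theta u\in Q_{1/2,r}(X)$ for all $\theta\in G_Y$. Let $N=\sup_x|B(x,r+1)|$. Fix $x$, and put $\xi=u\delta_x$ and $B=B(x,r+1)$. Let $P=u\chi_Bu^*$ be the projection onto $u\,\ell_2(B)$, which has rank at most $N$. Since $d(\{x\},X\setminus B)\ge r+1>r$, we have $\|\chi_{X\setminus B}u^*D_\theta u\delta_x\|\le\frac12$. As $u^*D_\theta u\delta_x$ is a unit vector,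
$$\|PD_\theta\xi\|^2=\|\chi_Bu^*D_\theta u\delta_x\|^2\ge\tfrac34\qquad\text{for all }\theta\in G_Y.\tag{1}$$

Now average (1) over $\theta$ with respect to Haar probability measure on $G_Y$. The coordinate functions $\theta\mapsto\theta_y$ are orthonormal in $L^2(G_Y)$. Let $(e_j)$ be an orthonormal basis of the range of $P$; it has at most $N$ members. For each $j$ the series $\langle D_\theta\xi,e_j\rangle=\sum_y\theta_y\xi_y\overline{e_j(y)}$ converges absolutely by the Cauchy–Schwarz inequality, uniformly in $\theta$, hence in $L^2(G_Y)$. Therefore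
$$\int\|PD_\theta\xi\|^2\,d\theta=\sum_j\int\Big|\sum_y\theta_y\xi_y\overline{e_j(y)}\Big|^2d\theta=\sum_j\sum_y|\xi_y|^2|e_j(y)|^2\le N\sup_y|\xi_y|^2 .$$
Together with (1) this gives $\sup_y|u_{yx}|^2\ge\frac3{4N}$. The supremum is attained, since $\xi\in\ell_2(Y)$ has only finitely many entries above any positive threshold. So $\delta=\sqrt{3/(4N)}$ works, and it does not depend on $x$. $\square$

Fix maps $f\colon X\to Y$ and $g\colon Y\to X$ with
$$|u_{f(x),x}|\ge\delta\quad(x\in X),\qquad |u_{y,g(y)}|\ge\delta\quad(y\in Y).\tag{2}$$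

**Step 3 ($f$ and $g$ are mutually inverse coarse equivalences with fibers of bounded size).** *This step shows that the maps read off from large entries respect the geometry. It already gives coarse equivalence of $X$ and $Y$.*

*(a) $f$ and $g$ are coarse.* The plan is to move $x$ to $x'$ by the matrix unit $e_{x'x}$ and look at $ue_{x'x}u^*$. We need one radius for all pairs with $d(x,x')\le r$. Step 1 handles one $a\in\mathcal A$ at a time, so we pack all these matrix units into finitely many operators.

Let $r>0$ and $E=\{(x',x)\in X\times X:d(x',x)\le r\}$. View $E$ as the edge set of a bipartite graph on two copies of $X$, the edge $(x',x)$ joining $x'$ in the first copy to $x$ in the second. All degrees are at most $M=\sup_x|B(x,r)|$, so each edge shares an endpoint with at most $2M-2$ other edges. Enumerate the edges and color them one after the other, giving each a color not used by the previously colored edges that share an endpoint with it; $2M-1$ colors suffice. This partitions $E$ into sets $E_1,\dots,E_{2M-1}$ such that no two edges of the same $E_i$ share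 an endpoint, i.e. each $E_i$ is the graph of an injective partial map $x\mapsto x'$. Hence $v_i=\sum_{(x',x)\in E_i}e_{x'x}$ (an SOT sum) is a partial isometry of propagation at most $r$, and $v_i\in\mathrm C^*_u(X)\subseteq\mathcal A$.

By Step 1, applied to the finitely many operators $v_i$, there is $s$ with $uv_iD_\theta u^*\in Q_{\delta^2/2,s}(Y)$ for all $i$ and all $\theta\in G_X$. If $(x',x)\in E_i$, let $\theta$ be $-1$ at $x$ and $1$ elsewhere. Then $\frac12(1-D_\theta)=e_{xx}$ and
$$e_{x'x}=v_ie_{xx}=\tfrac12(v_i-v_iD_\theta),\qquad\text{so}\qquad ue_{x'x}u^*\in Q_{\delta^2/2,s}(Y).$$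
But by (2)
$$|\langle ue_{x'x}u^*\delta_{f(x)},\delta_{f(x')}\rangle|=|\langle u^*\delta_{f(x)},\delta_x\rangle|\,|\langle u\delta_{x'},\delta_{f(x')}\rangle|=|u_{f(x),x}|\,|u_{f(x'),x'}|\ge\delta^2>\tfrac{\delta^2}2,$$
so $d(f(x),f(x'))\le s$. Thus $f$ is coarse, and by symmetry so is $g$.

*(b) $\sup_xd(gf(x),x)<\infty$ and $\sup_yd(fg(y),y)<\infty$.* Apply Step 1 for $u^*$ with $b=1$, and write $e_{yy}=\frac12(1-D_\theta)$ with $\theta\in G_Y$ equal to $-1$ exactly at $y$. This gives $s$ with $u^*e_{yy}u\in Q_{\delta^2/2,s}(X)$ for all $y\in Y$. For $y=f(x)$ and $z=g(y)$ we have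
$$|\langle u^*e_{yy}u\delta_x,\delta_z\rangle|=|u_{yx}|\,|u_{yz}|\ge\delta^2>\tfrac{\delta^2}2,$$
so $d(x,gf(x))\le s$. The other claim follows by symmetry.

*(c) Bounded fibers.* For each $y$, $\sum_x|u_{yx}|^2=\|u^*\delta_y\|^2=1$, and each $x\in f^{-1}(y)$ contributes at least $\delta^2$. So $|f^{-1}(y)|\le\delta^{-2}$. Numbering the points of each fiber, we get a partition
$$X=A_1\sqcup\dots\sqcup A_k,\qquad k\le\delta^{-2},\qquad f|_{A_i}\ \text{injective for each }i.\tag{3}$$
The same holds for $g$. $\square$

## 6. What Hall's theorem needs, and why column estimates do not give it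

We want an injection $i\colon X\to Y$ within bounded distance of $f$. For a radius $R$ and a finite $F\subseteq X$ put
$$N(F)=\bigcup_{x\in F}B(f(x),R).$$
Hall's theorem asks for $|N(F)|\ge|F|$ for every finite $F$, with one fixed $R$.

The tools of Section 5 give at once that single columns of $u$ are localized. Indeed, given $\varepsilon>0$, choose $s$ with $ue_{xx}u^*\in Q_{\varepsilon\delta,s}(Y)$ for all $x$ (again $e_{xx}=\frac12(1-D_\theta)$ and Step 1). With $B=Y\setminus B(f(x),s+1)$,
$$\varepsilon\delta\ge\|\chi_Bue_{xx}u^*\delta_{f(x)}\|=|u_{f(x),x}|\,\|\chi_Bu\delta_x\|\ge\delta\,\|\chi_Bu\delta_x\|,$$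
so $\|\chi_Bu\delta_x\|\le\varepsilon$ for every $x$. In other words, for each $\eta\in(0,1)$ there is $R$ such that every column $u\delta_x$ has at least $1-\eta$ of its square mass on $B(f(x),R)$. Counting mass, and using that the rows of $u$ have square mass $1$,
$$(1-\eta)|F|\le\sum_{x\in F}\sum_{y\in N(F)}|u_{yx}|^2\le|N(F)|.$$

This is where the argument stops. For $|F|<1/\eta$ it gives $|N(F)|\ge|F|$ (an integer larger than $|F|-1$), but $F$ is arbitrarily large while $\eta$ and $R$ are fixed, and Hall's condition tolerates no loss. The loss is not an artifact of the counting. Take the $m\times m$ Fourier matrix, whose row with index $0$ is constant $m^{-1/2}$. Every column has mass $1-\frac1m$ on the other $m-1$ rows, yet there is no injection of $m$ columns into $m-1$ rows. What goes wrong is visible on the vector $\xi=m^{-1/2}\sum_x\delta_x$: its image is $\delta_0$, entirely in the row that we threw away. All columns are almost supported on the $m-1$ rows, but a combination of them is not.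

So we need control of $\chi_Cu\xi$, with $C=Y\setminus N(F)$, for *all* $\xi\in\ell_2(F)$: a bound on the operator norm $\|\chi_Cu\chi_F\|$ that does not depend on the size of $F$. If this norm is less than $1$, then $\chi_{N(F)}u$ is injective on $\ell_2(F)$ and Hall's condition follows by linear algebra, with no loss.

## 7. Sign averaging turns column estimates into a norm estimate

How did we get hold of a column? From $p_x=ue_{xx}u^*$ we had $p_x\delta_{f(x)}=\overline{u_{f(x),x}}\,u\delta_x$. Let $t$ be the operator $\delta_x\mapsto\delta_{f(x)}$ (on a set where $f$ is injective, so that $t$ is a partial isometry). Then all columns together, each multiplied by a harmless scalar, form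
$$\sum_xp_x\,t\,e_{xx}.$$
Each $p_x$ is uniformly quasi-local and $t$ transports along $f$, but summing norm estimates over infinitely many $x$ is hopeless. The idea is to write the sum as an *average*: for independent signs $\theta_x$,
$$\sum_xp_x\,t\,e_{xx}\quad\text{is the mean over }\theta\text{ of}\quad\Big(\sum_{x'}\theta_{x'}p_{x'}\Big)\,t\,\Big(\sum_x\theta_xe_{xx}\Big)=(uD_\theta u^*)\,t\,D_\theta ,$$
because the mean of $\theta_{x'}\theta_x$ is $1$ if $x=x'$ and $0$ otherwise. By Step 1 *every* operator being averaged obeys the same norm estimate, and an average does not increase norms. Here is the argument in full, with finite averages so that no operator-valued integral is needed.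

**Step 4 ($u$ is quasi-local along $f$).** *For every $\varepsilon>0$ there is $r>0$ such that*
$$\|\chi_Bu\chi_A\|\le\varepsilon\quad\text{for all }A\subseteq X,\ B\subseteq Y\text{ with }d(B,f(A))>r.\tag{4}$$
*Symmetrically for $u^*$ and $g$: for every $\varepsilon>0$ there is $r>0$ such that $\|\chi_Au^*\chi_B\|\le\varepsilon$ whenever $d(A,g(B))>r$.*

*This step supplies the norm bound that Hall's theorem needs.* By Step 1 choose $r$ with
$$uD_\theta u^*\in Q_{\varepsilon\delta^3,r}(Y)\qquad\text{for all }\theta\in G_X.\tag{5}$$

First let $A\subseteq A_i$ for one of the sets in (3), and let $d(B,f(A))>r$. Define $t\colon\ell_2(X)\to\ell_2(Y)$ by $t\delta_x=\delta_{f(x)}$ for $x\in A$ and $t\delta_x=0$ for $x\notin A$. Since $f|_A$ is injective, $t$ is a partial isometry. Enumerate $X=\{x_1,x_2,\dots\}$ and let $G_n\subseteq G_X$ be the finite subgroup of all $\theta$ with $\theta_{x_m}=1$ for $m>n$ (if $X$ is finite, $G_n=G_X$ for $n\ge|X|$). Put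
$$T_n=\frac1{|G_n|}\sum_{\theta\in G_n}uD_\theta u^*\,t\,D_\theta .$$

*The limit of $T_n$.* If $x=x_m$ with $m\le n$, then
$$\frac1{|G_n|}\sum_{\theta\in G_n}\theta_xD_\theta=e_{xx}.$$
Indeed this operator is diagonal, with entry at $x'$ equal to the mean of $\theta_x\theta_{x'}$ over $G_n$. This mean is $1$ for $x'=x$. It is $0$ if $x'=x_l$ with $l\le n$, $l\ne m$, by independence. If $x'=x_l$ with $l>n$, it is the mean of $\theta_x$, which is $0$. Hence, for $x\in A$ among $x_1,\dots,x_n$,
$$T_n\delta_x=u\Big(\frac1{|G_n|}\sum_{\theta\in G_n}\theta_xD_\theta\Big)u^*\delta_{f(x)}=ue_{xx}u^*\delta_{f(x)}=\overline{u_{f(x),x}}\;u\delta_x .$$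
For $x\notin A$ we have $T_n\delta_x=0$. Let $M$ be the diagonal operator on $\ell_2(X)$ with entries $M_x=\overline{u_{f(x),x}}$, so $\delta\le|M_x|\le1$. Then $T_n\delta_x\to u\chi_AM\delta_x$ for every $x$. Since $\|T_n\|\le1$ for all $n$, it follows that
$$T_n\to u\chi_AM\quad\text{in SOT}.\tag{6}$$

*The norm of $\chi_BT_n$.* Since $t=\chi_{f(A)}t$ and $\|tD_\theta\|\le1$, (5) gives
$$\|\chi_BT_n\|\le\max_{\theta\in G_n}\|\chi_B\,uD_\theta u^*\,\chi_{f(A)}\|\le\varepsilon\delta^3 .$$
Passing to the limit (6), $\|\chi_Bu\chi_AM\|\le\varepsilon\delta^3$. Since $M$ is invertible with $\|M^{-1}\|\le\delta^{-1}$,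
$$\|\chi_Bu\chi_A\|\le\varepsilon\delta^2\qquad\text{if }A\subseteq A_i\text{ and }d(B,f(A))>r.$$

For general $A$ with $d(B,f(A))>r$, each $A\cap A_i$ satisfies the same condition, so by (3)
$$\|\chi_Bu\chi_A\|\le\sum_{i=1}^k\|\chi_Bu\chi_{A\cap A_i}\|\le k\,\varepsilon\delta^2\le\varepsilon.\qquad\square$$

## 8. From injections to a bijection: Hall and Cantor–Bernstein

**Step 5 (injections near $f$ and near $g$).** *This step corrects $f$ and $g$ to injections at bounded distance.* By Step 4 take $r$ with $\|\chi_Bu\chi_A\|\le\frac12$ whenever $d(B,f(A))>r$, and set $R=r+1$. Let $F\subseteq X$ be finite, $N(F)=\bigcup_{x\in F}B(f(x),R)$ and $C=Y\setminus N(F)$. Every point of $C$ has distance more than $R$ from every point of $f(F)$, so $d(C,f(F))\ge r+1>r$. For $0\ne\xi\in\ell_2(F)$ we get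
$$\|\chi_Cu\xi\|\le\tfrac12\|\xi\|<\|\xi\|=\|u\xi\|,$$
so $\chi_{N(F)}u\xi\ne0$. Hence $\chi_{N(F)}u$ is an injective linear map from $\ell_2(F)$ to $\ell_2(N(F))$, and comparing dimensions, $|N(F)|\ge|F|$.

So the family of finite sets $(B(f(x),R))_{x\in X}$ satisfies Hall's condition. By Hall's marriage theorem for arbitrary families of finite sets (M. Hall, 1948) there is an injection
$$i\colon X\to Y\quad\text{with}\quad d(i(x),f(x))\le R\ \text{ for all }x.$$
(Here is how the infinite version follows from the finite one. The product $\prod_xB(f(x),R)$ of finite sets is compact. For finite $F\subseteq X$ the set of choice functions in it that are injective on $F$ is closed, and nonempty by the finite theorem. These sets have the finite intersection property, since the set for $F\cup F'$ lies in those for $F$ and for $F'$. A point in the intersection of all of them is an injection.)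

By symmetry there are $R'$ and an injection $j\colon Y\to X$ with $d(j(y),g(y))\le R'$ for all $y$. $\square$

**Step 6 (the bijection).** *This step merges $i$ and $j$ into one bijection and checks that it stays close to $f$.* We use the Cantor–Bernstein construction. Let $X_0=\bigcup_{n\ge0}(ji)^n(X\setminus j(Y))$, and put $h(x)=i(x)$ for $x\in X_0$ and $h(x)=j^{-1}(x)$ for $x\notin X_0$; the latter makes sense because $X\setminus X_0\subseteq j(Y)$.

The map $h$ is injective: it is so on $X_0$ and on its complement, and if $i(x)=j^{-1}(x')$ with $x\in X_0$, then $x'=ji(x)\in X_0$. It is surjective: let $y\in Y$. If $j(y)\notin X_0$, then $y=h(j(y))$. If $j(y)\in X_0$, then $j(y)\in(ji)^n(X\setminus j(Y))$ with $n\ge1$, so $j(y)=ji(x)$ for some $x\in X_0$, and $y=i(x)=h(x)$. Thus $h$ is a bijection such that for each $x$ either $h(x)=i(x)$ or $x=j(h(x))$.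

Let $\omega_f(s)=\sup\{d(f(x),f(x')):d(x,x')\le s\}$, finite because $f$ is coarse, and define $\omega_g$ likewise. Put $c=\sup_xd(gf(x),x)$ and $c'=\sup_yd(fg(y),y)$, finite by Step 3(b). If $h(x)=i(x)$, then $d(h(x),f(x))\le R$. If $x=j(y)$ with $y=h(x)$, then
$$d(f(x),y)\le d\big(f(j(y)),f(g(y))\big)+d(fg(y),y)\le\omega_f(R')+c'.$$
Therefore
$$d(h(x),f(x))\le K:=\max\big(R,\ \omega_f(R')+c'\big)\qquad\text{for all }x\in X.\tag{7}$$
For $y=h(x)$ it follows that
$$d(g(y),h^{-1}(y))=d(g(h(x)),x)\le d\big(g(h(x)),g(f(x))\big)+d(gf(x),x)\le\omega_g(K)+c.$$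
So $h$ is at bounded distance from the coarse map $f$, and $h^{-1}$ is at bounded distance from the coarse map $g$. A map at bounded distance from a coarse map is coarse, by the triangle inequality. So $h$ is a bijective coarse equivalence. $\square$

This settles the question. What remains is the form of $\Phi$ in Theorem 1.

## 9. The remaining unitary $w=uU_h^*$

**Step 7 ($\Phi=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ with $w$ quasi-local).** *This step shows that what is left of $u$ after the relabeling $h$ is a blur in the quasi-local sense.* Put $w=uU_h^*$, a unitary on $\ell_2(Y)$. Given $\varepsilon$, take $r$ from (4). Let $B,C\subseteq Y$ with $d(B,C)>r+K$. By (7) every point of $f(h^{-1}(C))$ is within $K$ of a point of $C$, so $d(B,f(h^{-1}(C)))\ge d(B,C)-K>r$, and by (4)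
$$\|\chi_Bw\chi_C\|=\|\chi_Bu\chi_{h^{-1}(C)}U_h^*\|\le\varepsilon .$$
Thus $w\in\mathrm C^*_{ql}(Y)$. Since $u=wU_h$, we have $\Phi=\mathrm{Ad}_u=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ on $\mathcal A$. $\square$

**Step 8 (if $\mathcal B=\mathrm C^*_u(Y)$, then $w\in\mathrm C^*_u(Y)$).** *This step reruns Steps 1 and 4 with approximation by finite propagation in place of quasi-locality.* Let $P_{\varepsilon,r}$ be the set of $T\in B(\ell_2(Y))$ for which there is an operator $a$ of propagation at most $r$ with $\|T-a\|\le\varepsilon$. An operator is in $\mathrm C^*_u(Y)$ iff for every $\varepsilon>0$ it is in some $P_{\varepsilon,r}$. The sets $P_{\varepsilon,r}$ increase with $\varepsilon$ and $r$. Operators of propagation at most $r$ form a linear space, so $P_{\varepsilon,r}$ is convex and $P_{\varepsilon,r}+P_{\varepsilon',r}\subseteq P_{\varepsilon+\varepsilon',r}$.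

Moreover, $P_{\varepsilon,r}$ is closed under WOT-limits of bounded sequences. Let $T_n\to T$ in WOT with $\sup_n\|T_n\|<\infty$, and let $\|T_n-a_n\|\le\varepsilon$ with $a_n$ of propagation at most $r$. Then $(a_n)$ is bounded. Bounded balls of $B(\ell_2(Y))$ are WOT-compact and WOT-metrizable, so along a subsequence $a_n\to a$ in WOT. Matrix entries converge, so $a$ has propagation at most $r$; and $T-a$ is a WOT-limit of operators of norm at most $\varepsilon$, so $\|T-a\|\le\varepsilon$.

*Step 1 for $P$.* We claim that for each $\varepsilon>0$ there is $r$ with $uD_\theta u^*\in P_{\varepsilon,r}$ for all $\theta\in G_X$. Let $F_n=\{\theta:uD_\theta u^*\in P_{\varepsilon/2,n}\}$. Since $uD_\theta u^*=\Phi(D_\theta)\in\mathrm C^*_u(Y)$, these sets cover $G_X$. They are closed: $G_X$ is metrizable, so sequences suffice, and if $\theta_k\to\theta$ then $uD_{\theta_k}u^*\to uD_\theta u^*$ in WOT, boundedly. By Baire there are $n$, a finite $S$ and $\theta^0$ such that $\theta\in F_n$ whenever $\theta|_S=\theta^0|_S$. For arbitrary $\theta$ let $\theta'$ be $\theta^0$ on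 $S$ and $\theta$ off $S$. The operator $D_\theta-D_{\theta'}$ runs through a finite set of operators $D\in\mathcal A$, and $uDu^*=\Phi(D)\in\mathrm C^*_u(Y)$ for each of them, so there is $r\ge n$ with $uDu^*\in P_{\varepsilon/2,r}$ for all of them. Adding, $uD_\theta u^*\in P_{\varepsilon,r}$.

*Step 4 for $P$.* Let $\varepsilon>0$ and take this $r$. Take $A=A_i$ in the first part of Step 4, with its partial isometry $t_i$ and its averages $T_n$. The operator $t_iD_\theta U_h^*$ sends $\delta_{h(x)}$ to $\theta_x\delta_{f(x)}$ if $x\in A_i$ and to $0$ otherwise. So it has norm at most $1$, and by (7) propagation at most $K$. If $\|uD_\theta u^*-a\|\le\varepsilon$ with $a$ of propagation at most $r$, then $a\,t_iD_\theta U_h^*$ has propagation at most $r+K$ and is within $\varepsilon$ of $uD_\theta u^*\,t_iD_\theta U_h^*$. Hence $uD_\theta u^*\,t_iD_\theta U_h^*\in P_{\varepsilon,r+K}$, and by convexity $T_nU_h^*\in P_{\varepsilon,r+K}$. By (6), $T_nU_h^*\to u\chi_{A_i}MU_h^*$ in SOT, and $\|T_nU_h^*\|\le1$, so $u\chi_{A_i}MU_h^*\in P_{\varepsilon,r+K}$. As $\varepsilon$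 was arbitrary, $u\chi_{A_i}MU_h^*\in\mathrm C^*_u(Y)$. The diagonal operator $M$ is the same for all $i$, so summing over $i=1,\dots,k$ gives $uMU_h^*\in\mathrm C^*_u(Y)$.

Finally, $U_hM^{-1}U_h^*$ is a bounded diagonal operator on $\ell_2(Y)$, hence in $\mathrm C^*_u(Y)$, and
$$w=uU_h^*=(uMU_h^*)(U_hM^{-1}U_h^*)\in\mathrm C^*_u(Y).$$
This completes the proof of Theorem 1. $\blacksquare$

## 10. Classification and outer automorphisms

Both corollaries use the converse of Theorem 1, which is elementary.

**Lemma 4.** If $h\colon X\to Y$ is a bijective coarse equivalence, then $\mathrm{Ad}_{U_h}$ maps $\mathrm C^*_u(X)$ onto $\mathrm C^*_u(Y)$ and $\mathrm C^*_{ql}(X)$ onto $\mathrm C^*_{ql}(Y)$.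

*Proof.* The entry of $U_haU_h^*$ at $(h(x'),h(x))$ is the entry of $a$ at $(x',x)$. So if $a$ has finite propagation, so has $U_haU_h^*$, because $h$ is coarse; taking norm closures, $\mathrm{Ad}_{U_h}$ maps $\mathrm C^*_u(X)$ into $\mathrm C^*_u(Y)$. Next let $a\in Q_{\varepsilon,r}(X)$, and let $s$ be such that $d(x,x')\le r+1$ implies $d(h(x),h(x'))\le s$. If $A,B\subseteq Y$ and $d(A,B)>s$, then any $x\in h^{-1}(A)$, $x'\in h^{-1}(B)$ satisfy $d(h(x),h(x'))>s$ and hence $d(x,x')>r+1$. So $d(h^{-1}(A),h^{-1}(B))\ge r+1>r$, and
$$\|\chi_AU_haU_h^*\chi_B\|=\|\chi_{h^{-1}(A)}a\chi_{h^{-1}(B)}\|\le\varepsilon .$$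
Thus $\mathrm{Ad}_{U_h}$ maps $\mathrm C^*_{ql}(X)$ into $\mathrm C^*_{ql}(Y)$. The same for $h^{-1}$, whose unitary is $U_h^*$, gives surjectivity in both cases. $\square$

*Proof of Corollary 2.* Lemma 4 gives (i)$\Rightarrow$(ii) and (i)$\Rightarrow$(iii). The implications (ii)$\Rightarrow$(iv) and (iii)$\Rightarrow$(iv) are trivial, and (iv)$\Rightarrow$(i) is Theorem 1.

Let $\Phi\colon\mathcal A\to\mathcal B$ be an isomorphism, and let $h,w$ be as in Theorem 1. By Lemma 4, and since $w$ is a unitary in $\mathrm C^*_{ql}(Y)$, the formula $\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ defines an isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$, and it extends $\Phi$. If $\mathcal B=\mathrm C^*_{ql}(Y)$, then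
$$\mathcal A=\Phi^{-1}(\mathcal B)=\mathrm{Ad}_{U_h^*}\mathrm{Ad}_{w^*}(\mathrm C^*_{ql}(Y))=\mathrm{Ad}_{U_h^*}(\mathrm C^*_{ql}(Y))=\mathrm C^*_{ql}(X).$$
If $\mathcal B=\mathrm C^*_u(Y)$, then $w\in\mathrm C^*_u(Y)$ by Theorem 1, and the same computation with $\mathrm C^*_u$ in place of $\mathrm C^*_{ql}$ gives $\mathcal A=\mathrm C^*_u(X)$. $\square$

*Proof of Corollary 3.* Let $\mathcal A$ be $\mathrm C^*_{ql}(X)$ or $\mathrm C^*_u(X)$. Since $U_{hh'}=U_hU_{h'}$, Lemma 4 shows that $h\mapsto\mathrm{Ad}_{U_h}$ is a homomorphism $\mathrm{BijCoa}(X)\to\mathrm{Aut}(\mathcal A)$. Compose it with the quotient map to $\mathrm{Out}(\mathcal A)$, the quotient of $\mathrm{Aut}(\mathcal A)$ by the automorphisms $\mathrm{Ad}_v$ with $v\in\mathcal A$ unitary.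

The composition is onto: by Theorem 1 with $Y=X$ and $\mathcal B=\mathcal A$, every automorphism of $\mathcal A$ is $\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ with $h\in\mathrm{BijCoa}(X)$ and $w$ a unitary that lies in $\mathcal A$ in both cases.

Its kernel is $\{h:h\sim\mathrm{id}\}$. If $\sup_xd(h(x),x)<\infty$, then $U_h$ has finite propagation, so $U_h\in\mathcal A$ and $\mathrm{Ad}_{U_h}$ is inner. Conversely, suppose $\mathrm{Ad}_{U_h}=\mathrm{Ad}_v$ on $\mathcal A$ with $v\in\mathcal A$ unitary. Then $v^*U_h$ commutes with $\mathcal A\supseteq K(\ell_2(X))$, which is irreducible, so $U_h=\lambda v$ for a scalar $\lambda$. Hence $U_h$ is quasi-local, say $U_h\in Q_{1/2,r}(X)$. As $\langle U_h\delta_x,\delta_{h(x)}\rangle=1>\frac12$, we get $d(h(x),x)\le r$ for all $x$.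

Finally, $h\sim h'$ iff $h^{-1}h'\sim\mathrm{id}$: apply the coarse map $h^{-1}$ to the pairs $h(x),h'(x)$ in one direction and the coarse map $h$ to the pairs $x,h^{-1}h'(x)$ in the other. So the classes of $\sim$ are the cosets of the kernel, and $\mathrm{Out}(\mathcal A)\cong\mathrm{BijCoa}(X)/\!\sim$ for both choices of $\mathcal A$. $\square$
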